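# Pathwidth at most $k$ is definable in separator logic

## Pathwidth zero and pathwidth one

Add to first-order logic on graphs the ability to ask "is $x$ still connected to $y$ after deleting $z_1,\dots,z_n$?". Can the resulting logic recognize graphs that are, up to bounded thickness, arranged along a line? Here are the definitions; then we do the two thinnest cases by hand.

Graphs are finite, undirected and simple. (Loops affect neither pathwidth nor anything below.)

**Definition (separator logic).** Separator logic is first-order logic on graphs with the binary edge relation and, for every $n\in\{0,1,2,\dots\}$, a relation $\mathrm{conn}_n(x,y,z_1,\dots,z_n)$ of arity $n+2$. It holds iff some path from $x$ to $y$, endpoints included, contains none of the vertices $z_1,\dots,z_n$. In particular it is false if $x$ or $y$ is among the $z_i$, and $\mathrm{conn}_n(x,x,\bar z)$ holds iff $x\notin\{\bar z\}$. A class of graphs is definable if it is the set of graphs satisfying some sentence.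

For example, in the cycle $1,2,3,4$ the atom $\mathrm{conn}_1(1,3,2)$ holds (go through $4$), while $\mathrm{conn}_2(1,3,2,4)$ and $\mathrm{conn}_1(1,3,1)$ fail.

**Definition (pathwidth).** A path decomposition of a graph is a sequence of vertex sets, called bags, such that every vertex lies in some bag, both endpoints of every edge lie in a common bag, and for every vertex the bags containing it form an interval of the sequence. Its width is the maximal bag size minus one. The pathwidth is the minimal width of a path decomposition. We count the empty graph as having pathwidth $\le k$ for every $k\ge 0$.

For example, the cycle $1,2,3,4$ has the path decomposition $\{1,2,3\},\{1,3,4\}$ of width $2$.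

We take the following fact as given: a graph has pathwidth at most $1$ iff it is obtained from a disjoint union of paths by adding dangling vertices, that is, new vertices each joined by a single edge to exactly one vertex of the original paths and to nothing else.

**Proposition 1.** Pathwidth $\le 0$ is definable in plain first-order logic. Pathwidth $\le 1$ is definable using the edge relation and $\mathrm{conn}_0$.

*Proof.* For $k=0$ the sentence is "there are no edges": an edge forces a bag of size at least $2$, and a graph without edges is decomposed by singleton bags.

For $k=1$ we claim that $G$ has pathwidth $\le 1$ iff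

1. every vertex of degree $\ge 2$ has at most two neighbors of degree $\ge2$, and
2. for every vertex $v$ of degree $\ge2$ there is a vertex $u$ of degree $\ge2$ with $\mathrm{conn}_0(v,u)$ that has at most one neighbor of degree $\ge 2$.

Let $K$ be the subgraph induced by the vertices of degree $\ge2$. On a path in $G$ between two vertices of $K$, every interior vertex has degree $\ge2$. So within each connected component of $G$, the vertices of $K$ induce a connected graph or the empty graph.

Suppose (1) and (2) hold. By (1), $K$ has maximum degree at most $2$, so its components are paths and cycles. In (2), $u$ lies in the same component of $G$, hence of $K$, as $v$, and has degree at most $1$ in $K$. So no component of $K$ is a cycle, and $K$ is a disjoint union of paths. The remaining vertices of $G$ have degree $0$ or $1$. Those of degree $0$ are one-vertex components. Those of degree $1$ either hang on a vertex of $K$ or form, in pairs, components consisting of one edge. One-vertex and one-edge components are themselves paths, so $G$ is a disjoint union of paths with dangling vertices, and its pathwidth is at most $1$.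

Conversely, let $G$ come from a disjoint union of paths by adding dangling vertices. Dangling vertices have degree $1$, so all vertices of degree $\ge2$ lie on the original paths, and $K$ is a subgraph of a disjoint union of paths. Hence $K$ has maximum degree at most $2$, which is (1), and each component of $K$ is a path, whose endpoint serves as $u$ in (2). $\square$

## What changes for larger $k$, and what will be proved

The proof for $k=1$ used an explicit list of shapes, and connectivity served only to exclude cycles. For larger $k$ we have no such list to read a formula from. One might suspect that the logic gives up, and this is the conjecture we treat. It comes from Mikolaj Bojanczyk, "Separator logic and star-free expressions for graphs", arXiv:2107.13953 (2021): *separator logic can define pathwidth $k$ only for finitely many $k$*, that is, the class of graphs of pathwidth at most $k$ is definable for only finitely many $k$. It is false.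

**Theorem 2.** For every $k\ge0$ the class of graphs of pathwidth $\le k$ is definable in separator logic, by a sentence using only the edge relation and $\mathrm{conn}_0,\dots,\mathrm{conn}_k$. Hence the conjecture is false.

**Theorem 3 (sharpness).** For $k\ge2$ no sentence using only the edge relation and $\mathrm{conn}_0,\dots,\mathrm{conn}_{k-1}$ defines pathwidth $\le k$. For $k=1$, $\mathrm{conn}_0$ suffices, while plain first-order logic does not. For $k=0$ plain first-order logic suffices.

So for $k\ge 2$ the relations $\mathrm{conn}_n$ with $n\le k$ are exactly what is needed. The positive parts of Theorem 3 are Proposition 1. Most of the lecture proves Theorem 2.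

## Chains of vertex sets with small boundary

The purpose of this section is to replace bags by something more flexible: we sweep the graph one vertex at a time and watch the boundary of the swept part.

Fix $k\ge 0$ and a graph $G=(V,E)$.

**Definition (boundary, cost, chains).** For $A\subseteq V$ let $\partial A$ be the set of vertices of $A$ that have a neighbor outside $A$, and let $c(A)=|\partial A|$ be the cost of $A$. For $A\subseteq B$ put $[A,B]=\{W: A\subseteq W\subseteq B\}$; a set $W$ is strictly between $A$ and $B$ if $A\subsetneq W\subsetneq B$. Write $R(A,B)$ if there is a chain
$$A=A_0\subseteq A_1\subseteq\dots\subseteq A_m=B,\qquad |A_i\setminus A_{i-1}|\le1,\qquad c(A_i)\le k \text{ for all } i .$$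

Repeated sets may be dropped, so whenever convenient we take the chain strictly increasing. Chains can be concatenated: $R(A,B)$ and $R(B,C)$ give $R(A,C)$. As an example, on a path $v_1,\dots,v_n$ every set $\{v_1,\dots,v_i\}$ has cost at most $1$, so $R(\emptyset,V)$ holds for $k=1$. On a star with center $s$, the set of all leaves has cost equal to the number of leaves, while every set containing $s$ has cost at most $1$.

**Lemma 4.** $G$ has pathwidth $\le k$ iff $R(\emptyset,V)$.

*Proof.* If $V=\emptyset$, both sides hold. Assume $V\ne\emptyset$.

**From a chain to bags.** A strictly increasing chain orders the vertices as $v_1,\dots,v_n$ so that $A_i=\{v_1,\dots,v_i\}$ has cost $\le k$ for every $i$. Let $\beta_i=\partial A_{i-1}\cup\{v_i\}$; this has at most $k+1$ elements. Fix $j$. Then $v_j\in\beta_j$, and $v_j\notin\beta_i$ for $i<j$. For $i>j$ we have $v_j\in\beta_i$ iff $v_j$ has a neighbor outside $A_{i-1}$, that is, a neighbor $v_l$ with $l\ge i$. If this holds for $i$, it holds for all smaller $i>j$. So the bags containing $v_j$ form an interval starting at $j$. An edge $v_jv_l$ with $j<l$ lies in $\beta_l$, because $v_l\notin A_{l-1}$ is a neighbor of $v_j$. So the $\beta_i$ form a path decomposition of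 width $\le k$.

**From bags to a chain.** Take a path decomposition $\beta_1,\dots,\beta_s$ of width $\le k$ with $s$ minimal. No bag is contained in an adjacent bag, since such a bag could be deleted. Let $\mathrm{first}(v)$ be the index of the first bag containing $v$, and order the vertices so that $\mathrm{first}$ is nondecreasing. Let $A_i=\{v_1,\dots,v_i\}$; we show $c(A_i)\le k$. For $i=0$ the cost is $0$. Let $i\ge1$ and $j=\mathrm{first}(v_i)$.

Let $u\in\partial A_i$, with a neighbor $v_l$, $l>i$. The two share a bag $\beta_r$, and
$$r\ge\mathrm{first}(v_l)\ge j\ge \mathrm{first}(u),$$
so $u\in\beta_j$ by the interval property. Hence $\partial A_i\subseteq\beta_j$ and $c(A_i)\le k+1$. Suppose $c(A_i)=k+1$. Then $\partial A_i=\beta_j$, so $\beta_j\subseteq A_i$. Every $v_l$ as above lies outside $A_i$, hence outside $\beta_j$, so $r\ne j$ and therefore $r\ge j+1$. By the interval property $u\in\beta_{j+1}$. This holds for every $u\in\partial A_i=\beta_j$, a nonempty set, so $\beta_{j+1}$ exists and contains $\beta_j$, which is a contradiction. $\square$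

**Where a direct translation stops.** We want to say "$R(\emptyset,V)$" in first-order logic with separators. The chain has unbounded length, and first-order logic does not in general express the transitive closure of a definable relation. The natural escape is a local condition: "every set of cost $\le k$ other than $V$ can be extended by one vertex to a set of cost $\le k$". This is sufficient, but it is not necessary. Take $k=1$ and the path $v_1,\dots,v_5$, of pathwidth $1$. The set $\{v_3\}$ has cost $1$, but each of $\{v_1,v_3\},\{v_2,v_3\},\{v_3,v_4\},\{v_3,v_5\}$ has cost $2$. So $\{v_3\}$ is a dead end, and dead ends prevent us from replacing a long chain by local checks.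

## Cheapest sets are never dead ends

The idea that gets past this point is that dead ends do not occur at the sets of minimal cost in an interval. The reason is submodularity.

**Lemma 5 (submodularity).** $c(A\cap B)+c(A\cup B)\le c(A)+c(B)$ for all $A,B\subseteq V$.

*Proof.* A vertex of $\partial(A\cup B)$ lies in $A$ or in $B$ and has a neighbor outside both, so it lies in $\partial A\cup\partial B$. A vertex of $\partial(A\cap B)$ lies in both sets and has a neighbor outside one of them, so it also lies in $\partial A\cup\partial B$. A vertex counted twice on the left lies in $A\cap B$ and has a neighbor outside $A\cup B$, so it lies in $\partial A\cap\partial B$ and is counted twice on the right. $\square$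

**Lemma 6.** Let $X\in[A,B]$ satisfy $c(X)\le c(W)$ for all $W\in[A,B]$. If $R(A,B)$, then $R(A,X)$ and $R(X,B)$.

*Proof.* Let $(A_i)$ witness $R(A,B)$. Then $(A_i\cap X)$ goes from $A$ to $X$, and $(A_i\cup X)$ goes from $X$ to $B$, with increments of size at most $1$. All these sets lie in $[A,B]$, so they cost at least $c(X)$. By Lemma 5,
$$c(A_i\cap X)\le c(A_i)+c(X)-c(A_i\cup X)\le c(A_i)\le k,$$
$$c(A_i\cup X)\le c(A_i)+c(X)-c(A_i\cap X)\le c(A_i)\le k .\qquad\square$$

**Corollary 7.** Let $\mathcal M$ be the set of all $W\in[A,B]$ that minimize $c$ on $[A,B]$. If $R(A,B)$, then $R(X,Y)$ for all $X\subsetneq Y$ in $\mathcal M\cup\{A,B\}$.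

*Proof.* First, $R(X,B)$ holds: it is the hypothesis if $X=A$; otherwise $X\in\mathcal M$ (as $X\ne B$), and Lemma 6 gives it. If $Y=B$ we are done. If not, then also $Y\neq A$, so $Y\in\mathcal M$. Then $Y$ minimizes $c$ on the smaller interval $[X,B]$, and Lemma 6 applied to $R(X,B)$ gives $R(X,Y)$. $\square$

This suggests a recursion.

**Lemma 8.** With $\mathcal M$ as in Corollary 7 and $A\neq B$: $R(A,B)$ holds iff $R(X,Y)$ holds for all $X\subsetneq Y$ in $\mathcal M\cup\{A,B\}$ with no member of $\mathcal M$ strictly between them.

*Proof.* Necessity is Corollary 7. For sufficiency, take an inclusion-maximal chain from $A$ to $B$ in $\mathcal M\cup\{A,B\}$. Its consecutive members have no member of $\mathcal M$ strictly between them, and the witnessing chains can be concatenated. $\square$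

The existential statement about one long chain has become a universal statement about consecutive pairs. Moreover, if $w$ is the minimal cost on $[A,B]$, then everything strictly between a consecutive pair costs at least $w+1$. Each round of the recursion raises the cost of the intermediate sets, and once these cost at least $k+1$ the relation $R$ is trivial. So about $k+1$ rounds should be enough.

**Where this stops.** To write Lemma 8 as a formula we must quantify over the members of $\mathcal M$, and there may be too many of them. Take a star with center $s$ and leaves $\ell_0,\dots,\ell_m$, where $m\ge2$, and let $A=\{s\}$, $B=V\setminus\{\ell_0\}$. Every $W\in[A,B]$ has $\partial W=\{s\}$, because $\ell_0\notin W$. So $\mathcal M=[A,B]$ has $2^m$ members, while a bounded number of vertex variables can name only polynomially many sets. The boundary of a member is easy to name; the choice of components behind it is not.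

## Separators, closures, and the cost of entering one component

We now collect the tools for handling sets with the same boundary. The aim is equation (1) below, which says that the cost of entering one component does not depend on which other components have already been taken.

**Definition (components and closures).** For $Z\subseteq V$, a $Z$-component is the vertex set of a connected component of $G-Z$. Let $\lambda(X,Z)$ be $Z$ together with all $Z$-components that meet $X$. For $Z\subseteq B$ let $\kappa(B,Z)$ be $Z$ together with all $Z$-components contained in $B$.

For example, in the path $v_1,\dots,v_7$ with $Z=\{v_4\}$, the $Z$-components are $\{v_1,v_2,v_3\}$ and $\{v_5,v_6,v_7\}$. Here $\lambda(\{v_2\},Z)=\{v_1,\dots,v_4\}$ and $\lambda(\{v_2,v_5\},Z)=V$, while $\kappa(\{v_1,\dots,v_6\},Z)=\{v_1,\dots,v_4\}$.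

**Lemma 9.** If $Z\subseteq W$ and $\partial W\subseteq Z$, then $W\setminus Z$ is a union of $Z$-components. Conversely, $Z$ together with any union of $Z$-components has its boundary contained in $Z$. Consequently $\lambda(X,Z)$ is the smallest $W\supseteq X\cup Z$ with $\partial W\subseteq Z$, and $\kappa(B,Z)$ is the largest $W$ with $Z\subseteq W\subseteq B$ and $\partial W\subseteq Z$.

*Proof.* If $\partial W\subseteq Z$, then vertices of $W\setminus Z$ have no neighbor outside $W$. So a walk in $G-Z$ that starts in $W\setminus Z$ stays there, and $W\setminus Z$ contains every $Z$-component it meets. Conversely, a vertex of a $Z$-component $C$ has neighbors only in $C\cup Z$, so it is not in the boundary of a set containing $C\cup Z$. The last sentence follows: a set $W\supseteq X\cup Z$ with $\partial W\subseteq Z$ must contain all $Z$-components meeting $X$, and $\lambda(X,Z)$ is such a set; and a set $W$ with $Z\subseteq W\subseteq B$ and $\partial W\subseteq Z$ is $Z$ plus some $Z$-components contained in $B$, while $\kappa(B,Z)$ takes all of them. $\square$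

**Standing assumption for this section and the next.** Let $A\subseteq B$ and $w\ge0$ be such that $c(W)\ge w$ for all $W\in[A,B]$, and let $\mathcal M=\{W\in[A,B]:c(W)=w\}$.

If $\mathcal M$ is nonempty, it is the set of minimizers of $c$ on $[A,B]$, as in Corollary 7. We allow $\mathcal M=\emptyset$, because in the logic $w$ will be a prescribed number rather than the actual minimum. The conclusion of Corollary 7 remains true in that case, since the only pair to consider is $(A,B)$ itself.

**Observation (Obs).** If $|Z|=w$, $W\in[A,B]$ and $\partial W\subseteq Z$, then $W\in\mathcal M$ and $\partial W=Z$.

Indeed, $w\le c(W)=|\partial W|\le|Z|=w$.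

**Lemma 10.** Let $Z\subseteq B$ with $|Z|=w$, let $C\subseteq B$ be a $Z$-component, and let $U\in[A,B]$ with $Z\subseteq U$, $\partial U\subseteq Z$ and $U\cap C=\emptyset$. For $D\subseteq C$ let $d(D)$ be the number of vertices of $D$ that have a neighbor in $C\setminus D$. Then
$$c(U\cup D)=w+d(D).\tag{1}$$

*Proof.* By Lemma 9, $U\cup C$ is $Z$ together with a union of $Z$-components, so $\partial(U\cup C)\subseteq Z$. Since $U\cup C\in[A,B]$, (Obs) gives $\partial(U\cup C)=Z$. So each of the $w$ vertices of $Z$ has a neighbor outside $U\cup C$, hence lies in $\partial(U\cup D)$. Vertices of $U\setminus Z$ have no neighbor outside $U$, because $\partial U\subseteq Z$, so they do not count. A vertex of $D$ has neighbors only in $C\cup Z$, and $Z\subseteq U$. So it lies in $\partial(U\cup D)$ iff it has a neighbor in $C\setminus D$. $\square$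

The right side of (1) does not mention $U$. So instead of testing the step from $U$ to $U\cup C$ for every $U\in\mathcal M$ with boundary $Z$, we can test it once, from the base $U=\kappa(B,Z)\setminus C$, and this base is named by the vertices of $Z$ and one vertex of $C$. What remains are steps from sets to which no component can be added. Such a set is $\kappa(B,Z)$ for its own boundary $Z$, so it too is named by $w$ vertices.

## The main lemma: polynomially many tests

Keep the standing assumption and let
$$\mathcal K=\{\kappa(B,Z): Z\subseteq B,\ |Z|=w,\ A\subseteq\kappa(B,Z)\}.$$
By Lemma 9 and (Obs), $\mathcal K\subseteq\mathcal M$.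

**Lemma 11.** If $A\neq B$, then $R(A,B)$ holds iff both of the following hold.

(a) For every $Z\subseteq B$ with $|Z|=w$ and $A\subseteq\kappa:=\kappa(B,Z)$, and every $Z$-component $C\subseteq B\setminus A$: $R(\kappa\setminus C,\kappa)$.

(b) For every $X\in\{A\}\cup\mathcal K$ and every
$$Y\in\{B\}\cup\{\lambda(X,Z'):Z'\subseteq B,\ |Z'|=w,\ \lambda(X,Z')\subseteq B\}$$
with $X\subsetneq Y$ and with no member of $\mathcal M$ strictly between $X$ and $Y$: $R(X,Y)$.

Moreover, for every pair $(X',Y')$ for which $R(X',Y')$ is required in (a) or (b), every set strictly between $X'$ and $Y'$ has cost $\ge w+1$.

*Proof.*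

**Step 1: the pairs in (a) satisfy the hypotheses of Lemma 10.** This is used in all later steps. Let $Z,\kappa,C$ be as in (a). Since $C\subseteq B$, the definition of $\kappa$ gives $C\subseteq\kappa$. Since $C$ is disjoint from $A$ and from $Z$, the set $\kappa\setminus C$ contains $A$ and $Z$. It is $Z$ together with a union of $Z$-components, so its boundary lies in $Z$. Hence $U=\kappa\setminus C$ is allowed in Lemma 10.

**Step 2: the "moreover" part.** This is what makes the recursion progress. In (a), a set strictly between is $(\kappa\setminus C)\cup D$ with $\emptyset\ne D\subsetneq C$. Its cost is $w+d(D)$ by (1), and $d(D)\ge1$ because $C$ is connected. In (b), a set strictly between lies in $[A,B]$ and not in $\mathcal M$, so its cost is at least $w+1$.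

**Step 3: $R(A,B)$ implies (a) and (b).** Here we only check that Corollary 7 applies. In (a), both $\kappa\setminus C$ and $\kappa$ lie in $[A,B]$ and have boundary contained in $Z$, so both are in $\mathcal M$ by (Obs). In (b), $X\in\mathcal M\cup\{A\}$. If $Y=\lambda(X,Z')\subseteq B$, then $A\subseteq X\subseteq Y$ and $\partial Y\subseteq Z'$, so $Y\in\mathcal M$ by (Obs). Thus $X,Y\in\mathcal M\cup\{A,B\}$.

**Step 4: reduction of the converse to one move.** Assume (a) and (b). We claim that for every $X\in\{A\}\cup\mathcal M$ with $X\ne B$ there is $Y\in\mathcal M\cup\{B\}$ with $X\subsetneq Y$ and $R(X,Y)$. This suffices: starting at $A$ and iterating, the sets grow strictly until $B$ is reached, and concatenating the chains gives $R(A,B)$. Steps 5 and 6 prove the claim.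

**Step 5: a component can be added.** Suppose $X\in\mathcal M$ and, with $Z=\partial X$, some $Z$-component $C$ satisfies $C\subseteq B\setminus X$. Put $Y=X\cup C$. By Lemma 9, $\partial Y\subseteq Z$, and $|Z|=w$, so $Y\in\mathcal M$ by (Obs). Let $\kappa=\kappa(B,Z)$. Since $Z\subseteq X\subseteq B$ and $\partial X\subseteq Z$, maximality of $\kappa$ gives $\kappa\supseteq X\supseteq A$. Also $C\subseteq B\setminus A$. So (a) provides a chain $(W_i)$ witnessing $R(\kappa\setminus C,\kappa)$. Let $D_i=W_i\cap C$, so that $W_i=(\kappa\setminus C)\cup D_i$. The sets $X\cup D_i$ form a chain from $X$ to $X\cup C=Y$ with increments of size at most $1$. Applying (1) with $U=X$ and with $U=\kappa\setminus C$,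
$$c(X\cup D_i)=w+d(D_i)=c(W_i)\le k .$$
So $R(X,Y)$.

**Step 6: no component can be added.** Suppose Step 5 does not apply. Then either $X=A\notin\mathcal M$, or $X\in\mathcal M$ and no $\partial X$-component is contained in $B\setminus X$. In the second case, each $\partial X$-component is contained in $X$ or disjoint from $X$ by Lemma 9, so all those contained in $B$ are contained in $X$. Thus $X=\kappa(B,\partial X)$, and $X\in\mathcal K$. In both cases $X\in\{A\}\cup\mathcal K$.

Let $Y$ be an inclusion-minimal member of $\mathcal M\cup\{B\}$ properly containing $X$; it exists because $B$ properly contains $X$. No member of $\mathcal M$ lies strictly between $X$ and $Y$. If $Y=B$, then (b) gives $R(X,Y)$.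

Otherwise $Y\in\mathcal M$. Let $Z'=\partial Y$, so $|Z'|=w$ and $Z'\subseteq B$. By the minimality in Lemma 9, $\lambda(X,Z')\subseteq Y$. By (Obs), $\lambda(X,Z')\in\mathcal M$ with boundary exactly $Z'$. Suppose $\lambda(X,Z')=X$. Then $X\in\mathcal M$ and $\partial X=Z'=\partial Y$. Since $Y\subseteq B$ and $\partial Y=\partial X\subseteq Y$, we get $Y\subseteq\kappa(B,\partial X)=X$, a contradiction. So $X\subsetneq\lambda(X,Z')\subseteq Y$, and minimality of $Y$ gives $Y=\lambda(X,Z')$. Now (b) gives $R(X,Y)$. $\square$

**The star, again.** In the star above with $w=1$, the only $Z$ that counts in (a) is $\{s\}$: if $Z=\{\ell_i\}$ with $i\ge 1$, the only $Z$-component is $V\setminus\{\ell_i\}\not\subseteq B$, so $\kappa(B,Z)=\{\ell_i\}$ does not contain $A$. For $Z=\{s\}$ we get $\kappa=B$, and (a) asks for $R(B\setminus\{\ell_i\},B)$ for $i=1,\dots,m$: just $m$ tests in place of $2^m$ sets. In (b), $\mathcal K=\{B\}$, so only $X=A$ matters. We have $\lambda(A,\{s\})=A$ and $\lambda(A,\{\ell_i\})=V\not\subseteq B$, so only $Y=B$ is left, and since $m\ge2$ there are members of $\mathcal M$ strictly between $A$ and $B$. So (b) asks for nothing.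

**A path.** On the path $v_1,\dots,v_n$ with $n\ge5$, write $[i]=\{v_1,\dots,v_i\}$, and let $A=[2]$, $B=[n-2]$, $w=1$. A set $W\in[A,B]$ has at least one boundary vertex, namely the last vertex of its run starting at $v_1$, and any further run contributes another. So all costs are at least $1$ and $\mathcal M=\{[2],\dots,[n-2]\}$. For $Z=\{v_i\}$ with $i\le n-2$ the $Z$-component containing $v_n$ is not in $B$, so $\kappa(B,Z)=[i]$, which contains $A$ iff $i\ge2$. The only other $Z$-component contains $v_1\in A$, so (a) asks for nothing. In (b), $X=[i]$ with $2\le i\le n-2$. If $i<j\le n-2$, then $\lambda(X,\{v_j\})=[j]$; $\lambda(X,\{v_i\})=X$; and if $j<i$, then $\lambda(X,\{v_j\})=V\not\subseteq B$. So (b) asks for $R([i],[i+1])$ with $2\le i<n-2$. The long chain has been replaced by independent local tests.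

## Writing the recursion in first-order logic

**Definition (tight pairs).** A pair $A\subseteq B$ is $w$-tight if every set strictly between $A$ and $B$ has cost $\ge w$.

Lemma 11 produces $(w+1)$-tight pairs, but it does not apply to them directly at level $w+1$: the two ends of such a pair may have cost $w$, so the minimum over the whole interval need not have risen. For instance, on the path both $[i]$ and $[i+1]$ have cost $1$, although everything strictly between them (nothing at all) vacuously costs at least $2$. The repair is to take the first and the last step of the chain by hand, which leaves an interval without the two cheap ends.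

**Lemma 12.** For each $w=k+1,k,\dots,0$ there is a first-order sentence $\rho_w$ over the edge relation, $\mathrm{conn}_0,\dots,\mathrm{conn}_k$ and two unary predicates $P,Q$ such that for every graph $G$ and every $w$-tight pair $A\subseteq B$:
$$(G,A,B)\models\rho_w\iff R(A,B).$$

*Proof.* We go downward in $w$. If a set $U$ is given by a formula with parameters, then "$c(U)\le j$" is first-order: there are no $j+1$ distinct vertices, each in $U$ and with a neighbor outside $U$. Inclusion and equality between such sets are also first-order. For formulas $\alpha(v),\beta(v)$ with parameters, let $\rho[\alpha,\beta]$ be $\rho$ with $P(v)$ replaced by $\alpha(v)$ and $Q(v)$ by $\beta(v)$ (after renaming bound variables). The $\mathrm{conn}$ atoms always refer to the whole graph $G$, so no relativization is needed, and $\rho[\alpha,\beta]$ says that $\rho$ holds in $G$ for the two sets defined by $\alpha$ and $\beta$.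

**Step 1: the top level $w=k+1$.** Let $\rho_{k+1}$ say $c(P)\le k$, $c(Q)\le k$ and $|Q\setminus P|\le1$. If this holds, then $R(A,B)$ clearly holds. Conversely, $R(A,B)$ gives $c(A),c(B)\le k$, and a strictly increasing chain with at least two steps would contain a set strictly between $A$ and $B$ of cost $\le k$, which $(k+1)$-tightness forbids.

From here on let $0\le w\le k$ and suppose $\rho_{w+1}$ has been found.

**Step 2: a sentence $\sigma_w$ that is correct whenever all of $[A,B]$ costs at least $w$.** We translate Lemma 11. A set $Z$ with $|Z|=w$ is a tuple $\bar z=(z_1,\dots,z_w)$ of distinct vertices (the empty tuple if $w=0$). For sets $X,B$ given by formulas, the two closures are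
$$v\in\lambda(X,\bar z):\quad \bigvee_i v=z_i\ \vee\ \exists x\,\bigl(x\in X\wedge\mathrm{conn}_w(v,x,\bar z)\bigr),$$
$$v\in\kappa(B,\bar z):\quad \bigvee_i v=z_i\ \vee\ \bigl(v\in B\wedge\forall y\,(\mathrm{conn}_w(v,y,\bar z)\to y\in B)\bigr).$$
These are correct because for $v\notin Z$ the $Z$-component of $v$ is $\{y:\mathrm{conn}_w(v,y,\bar z)\}$, and for $v\in Z$ the $\mathrm{conn}_w$ atoms with $v$ are false but the first disjunct holds. A $Z$-component is given by a vertex $u\notin Z$ as $C_u=\{y:\mathrm{conn}_w(u,y,\bar z)\}$.

Condition (a) becomes: for all distinct $z_1,\dots,z_w\in Q$ with $P\subseteq\kappa(Q,\bar z)$ and all $u\notin\{\bar z\}$ with $C_u\subseteq Q\setminus P$,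
$$\rho_{w+1}\bigl[\kappa(Q,\bar z)\setminus C_u,\ \kappa(Q,\bar z)\bigr].$$

For (b) we must also say that some member of $\mathcal M$ lies strictly between $X$ and $Y$, where $A\subseteq X\subsetneq Y\subseteq B$. We claim that this is equivalent to
$$\exists Z\subseteq Y,\ |Z|=w,\ \exists u\in Y:\quad X\subsetneq\lambda(X\cup\{u\},Z)\subsetneq Y.\tag{2}$$
If (2) holds, then $\lambda(X\cup\{u\},Z)$ lies in $[A,B]$ and has boundary contained in $Z$, so it is in $\mathcal M$ by (Obs), and it is strictly between. Conversely, let $W\in\mathcal M$ be strictly between $X$ and $Y$. Take $Z=\partial W$ and $u\in W\setminus X$. Since $W$ contains $X\cup\{u\}\cup Z$ and $\partial W\subseteq Z$, Lemma 9 gives $\lambda(X\cup\{u\},Z)\subseteq W\subsetneq Y$. It properly contains $X$ because it contains $u$. So (2) holds, and (2) is first-order.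

Condition (b) becomes a conjunction of four statements, one for each choice of type: $X$ is $P$, or $X$ is $\kappa(Q,\bar z)$ for distinct $z_1,\dots,z_w\in Q$ with $P\subseteq\kappa(Q,\bar z)$; and $Y$ is $Q$, or $Y$ is $\lambda(X,\bar z')$ for distinct $z'_1,\dots,z'_w\in Q$ with $\lambda(X,\bar z')\subseteq Q$. Each statement says, for all such tuples: if $X\subsetneq Y$ and (2) fails, then $\rho_{w+1}[X,Y]$.

Finally let $\sigma_w$ be
$$(P=Q\wedge c(P)\le k)\ \vee\ (P\ne Q\wedge\text{(a)}\wedge\text{(b)}).$$
Suppose $A\subseteq B$ and all sets in $[A,B]$ have cost $\ge w$. By the "moreover" part of Lemma 11, $\rho_{w+1}$ is only required of $(w+1)$-tight pairs, on which it expresses $R$. So by Lemma 11, $(G,A,B)\models\sigma_w$ iff $R(A,B)$. (If $A=B$, then $R(A,B)$ just means $c(A)\le k$.)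

**Step 3: from $\sigma_w$ to $\rho_w$ by peeling off both ends.** Let $\rho_w$ say: $c(P)\le k$, $c(Q)\le k$, and either $|Q\setminus P|\le1$, or there are distinct $a,b\in Q\setminus P$ such that $\sigma_w$ holds with $P\cup\{a\}$ and $Q\setminus\{b\}$ in place of $P$ and $Q$. Let $(A,B)$ be $w$-tight. If $|B\setminus A|\le1$, then $R(A,B)$ means $c(A),c(B)\le k$, and $\rho_w$ says this. Let $|B\setminus A|\ge2$. Then
$$R(A,B)\iff c(A),c(B)\le k\text{ and }R(A\cup\{a\},B\setminus\{b\})\text{ for some distinct }a,b\in B\setminus A .$$
For "$\Rightarrow$", a strictly increasing chain has $m\ge2$ steps; let $A_1=A\cup\{a\}$ and $A_{m-1}=B\setminus\{b\}$. Since $A_1\subseteq A_{m-1}$, we have $a\ne b$, and the middle of the chain witnesses the claim. For "$\Leftarrow$", add $A$ and $B$ at the two ends of the chain. Every member of $[A\cup\{a\},B\setminus\{b\}]$ is strictly between $A$ and $B$, hence has cost $\ge w$ by tightness. So $\sigma_w$ is correct on the pair $(A\cup\{a\},B\setminus\{b\})$, and $\rho_w$ is correct on $(A,B)$.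

The passage from $w+1$ to $w$ used only $\mathrm{conn}_w$ with $w\le k$. $\square$

**Proof of Theorem 2.** The pair $(\emptyset,V)$ is $0$-tight, since costs are never negative. Substitute "false" for $P$ and "true" for $Q$ in $\rho_0$. The result is a sentence of separator logic over the edge relation and $\mathrm{conn}_0,\dots,\mathrm{conn}_k$. By Lemma 12 it holds in $G$ iff $R(\emptyset,V)$, which by Lemma 4 holds iff $G$ has pathwidth $\le k$. This works for every $k$, so the conjecture is false. $\blacksquare$

## Why $\mathrm{conn}_k$ cannot be dropped for $k\ge2$

It remains to prove the negative parts of Theorem 3. The plan is to build graphs that are so well connected that $\mathrm{conn}_0,\dots,\mathrm{conn}_{k-1}$ carry no information, and that look alike locally, but differ in pathwidth.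

For the local part we use Hanf's theorem in the form of Fagin–Stockmeyer–Vardi (*Inform. and Comput.* 120, 1995). The radius-$r$ neighborhood of $v$ is the subgraph induced by the vertices at distance at most $r$ from $v$. The theorem says: for every $q$ there is $r$ such that if there is a bijection $f:V(H_1)\to V(H_2)$ such that for every $v$ the radius-$r$ neighborhoods of $v$ and $f(v)$ are isomorphic by an isomorphism mapping $v$ to $f(v)$, then $H_1,H_2$ satisfy the same first-order sentences of quantifier rank $\le q$.

**Lemma 13.** (i) Pathwidth does not increase when passing to a minor. (ii) In every path decomposition, each clique is contained in some bag. (iii) Adding a universal vertex $u$ (adjacent to all other vertices) to a nonempty graph $H$ raises the pathwidth by exactly $1$.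

*Proof.* (i) Deleting edges, or deleting vertices from all bags, is harmless. To contract an edge $xy$ to a vertex $t$, replace $x$ and $y$ by $t$ in all bags. The bags containing $t$ form the union of two intervals that share a bag, which is an interval, and no bag grows.

(ii) Each vertex of the clique gives an interval of bags, and any two of these intervals meet because the vertices are adjacent. The interval with the largest left endpoint has that endpoint in all the others.

(iii) Adding $u$ to all bags shows that the pathwidth rises by at most $1$. Conversely, take a path decomposition of $H+u$, keep only the bags containing $u$, which form an interval of the sequence, and delete $u$ from them. Every vertex $v$ of $H$ shares a bag with $u$. For every edge $vv'$ of $H$ the clique $\{u,v,v'\}$ lies in one bag by (ii). The interval property survives restriction. So this is a path decomposition of $H$, and its bags have lost $u$, so its width is smaller by at least $1$. $\square$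

**Proof of Theorem 3 for $k\ge2$.** Let $r\ge 1$ and $L>4r+4$; they will be fixed at the end. Take the cycle $0,1,\dots,4L-1$. Let $H_1$ be the cycle plus the chords $\{0,L\},\{2L,3L\}$, and let $H_2$ be the cycle plus the chords $\{0,2L\},\{L,3L\}$.

**Step 1: $H_1$ and $H_2$ look alike locally.** In both graphs each multiple of $L$ is an endpoint of exactly one chord, and the two endpoints of a chord have cyclic distance at least $L$. We describe the radius-$r$ neighborhood of a vertex $m$ in either graph. It contains the arc of radius $r$ around $m$, and since $L>2r$, this arc contains at most one multiple $e$ of $L$. If $e$ exists, has cyclic distance $d\le r-1$ from $m$, and $p$ is its partner, then crossing the chord also reaches the arc of radius $r-d-1$ around $p$. No second chord can be reached, since that would require walking at least $L$ further steps along the cycle. So these are all vertices of the neighborhood. The cyclic distance between the two arcs is at least $L-d-r-(r-d-1)=L-2r+1>1$, so no cycle edge joins them. The arcs contain no multiples of $L$ other than $e$ and $p$, so the only chord in the neighborhood is $ep$. If no multiple of $L$ is within distance $r-1$ of $m$, the neighborhood is just the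 arc. This description is the same in $H_1$ and $H_2$. So the identity map is a bijection as in Hanf's theorem for radius $r$: on the arc around $m$ use the identity, and on the arc around $p$ the shift to the other partner.

**Step 2: $H_1$ has pathwidth $\le2$.** By Lemma 4 it is enough to give an order in which every initial set has cost at most $2$. Add $0,1,\dots,L$; then alternately $4L-1,\ L+1,\ 4L-2,\ L+2,\dots$ until $3L$ and $2L$ have been added; then $2L+1,\dots,3L-1$.

In the first phase, after adding $j$, the vertices $1,\dots,j-1$ have both their cycle neighbors inside and are on no chord, so the boundary is contained in $\{0,j\}$. In the second phase the added set is an arc running from some $4L-s$ through $0$ to some $L+t$, with $1\le s\le L$ and $0\le t\le L$. Inner vertices of the arc have both cycle neighbors inside. The chord $\{0,L\}$ is inside, and $3L$ and $2L$ can occur only as the ends of the arc. So the boundary is contained in the set of the two ends. In the third phase, with $j$ the last vertex added, $2L+1\le j\le 3L-1$, both chords are inside and the boundary is contained in $\{j,3L\}$.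

**Step 3: $H_2$ has pathwidth $\ge3$.** The vertices $0,L,2L,3L$, the four arcs between cyclically consecutive ones, and the two chords form a subdivision of $K_4$. So $K_4$ is a minor of $H_2$. By Lemma 13(ii) a path decomposition of $K_4$ has a bag of size $4$, so $K_4$ has pathwidth at least $3$, and by Lemma 13(i) so does $H_2$.

**Step 4: raising $k$ with universal vertices.** Let $H_i^*$ be $H_i$ plus $k-2$ new vertices, each adjacent to all other vertices. By Lemma 13(iii), applied $k-2$ times, $H_1^*$ has pathwidth $\le k$ and $H_2^*$ has pathwidth $\ge k+1$.

**Step 5: $\mathrm{conn}_n$ is trivial on $H_i^*$ for $n\le k-1$.** Delete at most $k-1$ vertices from $H_i^*$. If a universal vertex remains, the rest is connected. Otherwise all $k-2$ universal vertices were deleted, so at most one vertex of $H_i$ was deleted. As $H_i$ has a Hamiltonian cycle, the rest is again connected. So in $H_i^*$, for $n\le k-1$, $\mathrm{conn}_n(x,y,\bar z)$ is equivalent to "$x$ and $y$ are not among $\bar z$".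

**Step 6: the contradiction.** Suppose a sentence $\varphi$ over the edge relation and $\mathrm{conn}_0,\dots,\mathrm{conn}_{k-1}$ defined pathwidth $\le k$. Replace its $\mathrm{conn}$ atoms by the quantifier-free formulas of Step 5. This gives a first-order sentence $\varphi'$ over the edge relation alone that is equivalent to $\varphi$ on all graphs $H_i^*$, for all $r$ and $L$. Let $q$ be its quantifier rank, take $r$ from Hanf's theorem (we may enlarge it, so $r\ge1$), and choose $L>4r+4$. By Step 1, $H_1$ and $H_2$ agree on sentences of quantifier rank $\le q$, so Duplicator wins the $q$-round Ehrenfeucht–Fraïssé game on them. Then Duplicator also wins on $H_1^*$ and $H_2^*$: answer a universal vertex added in one graph by the corresponding one in the other, and otherwise play the old strategy. Since the added vertices are adjacent to everything else, edges between chosen vertices correspond. So $\varphi'$, and hence $\varphi$, has the same truth value in $H_1^*$ and $H_2^*$, contradicting Step 4. $\blacksquare$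

**Proof of Theorem 3 for $k\le 1$.** The positive statements for $k=0$ and $k=1$ are Proposition 1. It remains to show that plain first-order logic does not define pathwidth $\le1$. Suppose a sentence of quantifier rank $q$ did. Take $r\ge1$ from Hanf's theorem and $M,L\ge2r+2$. Let $H_1$ be a path with $M+L$ vertices, and let $H_2$ be the disjoint union of a path with $M$ vertices and a cycle with $L$ vertices.

In each of these graphs call a vertex of a path component *outer* if its distance $d$ to one of the ends is at most $r-1$. Since the path has at least $2r+2$ vertices, the other end is then at distance more than $r$, and the radius-$r$ neighborhood is a path on which the vertex has $d$ vertices on one side and $r$ on the other. For each $d\in\{0,\dots,r-1\}$ there are exactly two such vertices in $H_1$ and two in $H_2$. All other vertices, including all cycle vertices because $L\ge2r+2$, have as radius-$r$ neighborhood a path with $2r+1$ vertices centered at the vertex. There are $M+L-2r$ of these in $H_1$ and $(M-2r)+L$ in $H_2$. So there is a bijection as in Hanf's theorem, and $H_1,H_2$ agree on the sentence. But $H_1$ is a path, of pathwidth at most $1$. The triangle is a minor of $H_2$ and has pathwidth at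 least $2$ by Lemma 13(ii), so $H_2$ has pathwidth at least $2$ by Lemma 13(i). This is a contradiction. $\blacksquare$
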